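\title{Hurwitz orbits of reduced reflection decompositions in affine Coxeter groups}

\begin{abstract}
Let $T$ be the set of reflections of a Coxeter group $W$, let $w=t_1\cdots t_m$ be a shortest expression of $w\in W$ as a product of reflections, and put $W'=\langle t_1,\dots,t_m\rangle$ and $T'=W'\cap T$. When $W'$ is finite, the Hurwitz action on the reduced decompositions of $w$ over $T'$ is known to be transitive. We show that finiteness cannot be dropped: transitivity fails for a translation in the affine Weyl group of type $\widetilde C_2$, and in every irreducible affine Coxeter group that is not of type $\widetilde A$. In type $\widetilde A$ transitivity holds; two reduced decompositions lie in the same orbit exactly when they generate the same subgroup, and we count the orbits. So, among Coxeter groups with finite or affine irreducible components, transitivity holds for all elements exactly when every affine component is of type $\widetilde A$.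
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{Coxeter system} $(W,S)$ is a group $W$, not necessarily finite, with a generating set $S$ of involutions such that the relations $(st)^{m(s,t)}=1$, where $m(s,t)$ is the order of $st$ and $s,t\in S$ range over the pairs with $m(s,t)<\infty$, form a presentation of $W$. Its \emph{reflections} are the elements of $T=\{wsw^{-1}: w\in W,\ s\in S\}$, and the pair $(W,T)$ is called a \emph{dual Coxeter system}.

Let $R\subseteq T$ be closed under conjugation by elements of $\langle R\rangle$, and let $w\in\langle R\rangle$. The length $\ell_R(w)$ is the smallest $m$ such that $w=r_1\cdots r_m$ with all $r_i\in R$, and $\operatorname{Red}_R(w)$ is the set of tuples $(r_1,\dots,r_m)\in R^m$ with $m=\ell_R(w)$ and product $w$. These tuples are the \emph{reduced decompositions} of $w$ over $R$. There is one obvious way to make a new decomposition from an old one, namely the identity $rs=(rsr)\,r$. It gives the maps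
\[
\sigma_i\cdot(r_1,\dots,r_m)=(r_1,\dots,r_{i-1},\ r_ir_{i+1}r_i,\ r_i,\ r_{i+2},\dots,r_m),\qquad 1\le i<m,
\]
of $R^m$ to itself. They are bijections, since $\sigma_i^{-1}$ replaces the adjacent entries $(r,s)$ by $(s,srs)$, and they satisfy the braid relations: $\sigma_i$ and $\sigma_j$ commute for $|i-j|\ge2$, and both $\sigma_1\sigma_2\sigma_1$ and $\sigma_2\sigma_1\sigma_2$ send $(a,b,c)$ to $(abcba,aba,a)$. So the braid group $\mathcal B_m=\langle\sigma_1,\dots,\sigma_{m-1}\rangle$ acts on $R^m$, preserving the product and hence the subset $\operatorname{Red}_R(w)$. This is the \emph{Hurwitz action}. An application of some $\sigma_i^{\pm1}$ is a \emph{Hurwitz move}, and $F\sim F'$ means that the tuples $F$ and $F'$ lie in the same orbit. Transitivity on $\operatorname{Red}_R(w)$ says that every shortest expression of $w$ arises from any other by the identity $rs=(rsr)\,r$ alone.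

A Hurwitz move does not change the subgroup $\langle F\rangle$ generated by the entries of a tuple $F$. Two examples of rank two show that this invariant can separate orbits.

\begin{example}\label{ex:B2}
Let $W$ be the dihedral group of order $8$, acting on $\mathbb R^2$ with mirrors $x=0$, $y=0$, $x=y$, $x=-y$, and let $w=-1$, the rotation by $\pi$. Its reduced decompositions over $T$ are the four ordered pairs of reflections in perpendicular mirrors. Such reflections commute, so $\sigma_1$ swaps them. There are two orbits, and they generate two different subgroups of order $4$.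
\end{example}

\begin{example}\label{ex:dihedral}
Let $W$ be the infinite dihedral group, generated by the reflections $s_0,s_1$ of $\mathbb R$, where $s_a(x)=2a-x$. This is the Coxeter group of type $\widetilde A_1$. We have $s_as_b(x)=x+2(a-b)$ and $s_as_bs_a=s_{2a-b}$, so $T=\{s_a:a\in\mathbb Z\}$. Let $w$ be the translation by $2\lambda$ with $\lambda\in\mathbb Z\setminus\{0\}$. Then $\ell_T(w)=2$, the reduced decompositions are $F_a=(s_a,s_{a-\lambda})$ with $a\in\mathbb Z$, and $\sigma_1\cdot F_a=(s_{a+\lambda},s_a)=F_{a+\lambda}$. So there are $|\lambda|$ orbits, indexed by $a$ modulo $\lambda$. The reflections in $\langle F_a\rangle$ are the $s_c$ with $c\equiv a \pmod\lambda$, and the reduced decompositions of $w$ that use only these reflections form exactly the orbit of $F_a$.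
\end{example}

In both examples transitivity on $\operatorname{Red}_T(w)$ fails, and it is restored once one allows only the reflections in the subgroup generated by a given decomposition. For a tuple $F$ of reflections put $T_F=\langle F\rangle\cap T$. This set is closed under conjugation by $\langle T_F\rangle=\langle F\rangle$.

\begin{lemma}\label{lem:reform}
If $F\in\operatorname{Red}_T(w)$, then $\operatorname{Red}_{T_F}(w)=\{F'\in\operatorname{Red}_T(w):\langle F'\rangle\subseteq\langle F\rangle\}$, and this set contains $F$.
\end{lemma}

\begin{proof}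
Since $T_F\subseteq T$ we have $\ell_{T_F}(w)\ge\ell_T(w)$, and $F$ itself shows equality. A tuple $F'$ of reflections has its entries in $T_F$ if and only if $\langle F'\rangle\subseteq\langle F\rangle$.
\end{proof}

\begin{definition}\label{def:H}
The dual Coxeter system $(W,T)$ has \emph{property \textup{(H)}} if for every $w\in W$ and every $F\in\operatorname{Red}_T(w)$ the Hurwitz action on $\operatorname{Red}_{T_F}(w)$ is transitive. By Lemma~\ref{lem:reform} this means: if $F,F'\in\operatorname{Red}_T(w)$ and $\langle F'\rangle\subseteq\langle F\rangle$, then $F'\sim F$.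
\end{definition}

The following theorem is known. We use it without proof, and only in Section~\ref{sec:class}.

\begin{theorem}\label{thm:known}
Let $(W,T)$ be a dual Coxeter system, $w\in W$ and $F\in\operatorname{Red}_T(w)$. If $\langle F\rangle$ is finite, then the Hurwitz action on $\operatorname{Red}_{T_F}(w)$ is transitive.
\end{theorem}

The question, which we take from \cite{BGRW}, is whether the finiteness assumption can be dropped:
\begin{quote}
\emph{Does every dual Coxeter system have property \textup{(H)}?}
\end{quote}
Finite Coxeter groups have it by Theorem~\ref{thm:known}, and in the infinite dihedral group the same computation works for an infinite subgroup $\langle F\rangle$ (Example~\ref{ex:dihedral}), so one might guess that the answer is yes. The second form of Definition~\ref{def:H} shows where the guess is vulnerable. Property (H) asks more than that the subgroup be a complete invariant of the orbit: it also forbids that one reduced decomposition of $w$ generate a proper subgroup of the group generated by another. This is what goes wrong. The answer is no, and Theorem~\ref{thm:C2} gives an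 explicit counterexample of length $4$ in type $\widetilde C_2$ with $\langle F\rangle=W$.

The irreducible affine Coxeter groups are the affine Weyl groups $W_a$ of the irreducible reduced crystallographic root systems $\Phi$; the definitions are recalled in Section~\ref{sec:affine}.

\begin{theorem}\label{thm:nonA}
Let $\Phi$ be an irreducible reduced crystallographic root system of rank $n$ that is not of type $A_n$, and let $T$ be the set of reflections of $W_a$. There are a translation $w\in W_a$ with $\ell_T(w)=2n$ and $A,B\in\operatorname{Red}_T(w)$ such that $\langle A\rangle=W_a$ and $A\not\sim B$. In particular $(W_a,T)$ does not have property \textup{(H)}.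
\end{theorem}

\begin{corollary}\label{cor:parabolic}
If a Coxeter system $(W,S)$ has a standard parabolic subgroup $W_I$ that is irreducible affine and not of type $\widetilde A$, then $(W,T)$ does not have property \textup{(H)}.
\end{corollary}

\begin{theorem}\label{thm:A}
The dual Coxeter system $(W,T)$ of type $\widetilde A_{n-1}$, $n\ge2$, has property \textup{(H)}. Moreover, for $w\in W$, two tuples $F_1,F_2\in\operatorname{Red}_T(w)$ lie in the same Hurwitz orbit if and only if $\langle F_1\rangle=\langle F_2\rangle$.
\end{theorem}

The number of Hurwitz orbits on $\operatorname{Red}_T(w)$ in type $\widetilde A$ is given by Theorem~\ref{thm:count}.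

\begin{theorem}\label{thm:class}
Let $(W,S)$ be a Coxeter system all of whose irreducible components are finite or affine. Then $(W,T)$ has property \textup{(H)} if and only if every affine component is of type $\widetilde A_n$ for some $n\ge1$.
\end{theorem}

Beyond finite and affine components we prove only the negative result of Corollary~\ref{cor:parabolic}.

Section~\ref{sec:moves} collects the rules for Hurwitz moves. Sections~\ref{sec:C2} and~\ref{sec:affine} contain the negative results, Sections~\ref{sec:model}--\ref{sec:subgroups} treat type $\widetilde A$, and Section~\ref{sec:class} assembles the classification.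

\section{Rules for Hurwitz moves}\label{sec:moves}

The following rules hold for arbitrary tuples of reflections, reduced or not. Each is read off from $\sigma\colon(r,s)\mapsto(rsr,r)$ and $\sigma^{-1}\colon(r,s)\mapsto(s,srs)$.
\begin{itemize}
\item[(M1)] A move preserves the product and the subgroup $\langle F\rangle$. If $R\subseteq T$ satisfies $rsr\in R$ for all $r,s\in R$ and all entries of $F$ lie in $R$, then all entries of every $F'\sim F$ lie in $R$.
\item[(M2)] An entry $r$ can be moved to the right (by $\sigma$) or to the left (by $\sigma^{-1}$) \emph{unchanged}; every entry that it passes is conjugated by $r$. Adjacent commuting entries are simply swapped.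
\item[(M3)] Moves can be performed inside a segment of consecutive entries. For instance, $F'\sim F''$ implies $(F',t)\sim(F'',t)$.
\item[(M4)] An automorphism of $W$ that preserves $T$, applied to all entries at once, commutes with the moves.
\end{itemize}

\begin{lemma}\label{lem:commuting}
Let $G_j$ $(j\in J)$ be subgroups of $W$ such that elements of different $G_j$ commute and no reflection lies in two of them. For a tuple $F$ of reflections, each lying in some $G_j$, let $F_j$ be the subtuple of the entries in $G_j$, in their original order. Two such tuples satisfy $F\sim F'$ if and only if $F_j\sim F'_j$ for all $j$.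
\end{lemma}

\begin{proof}
A move on two adjacent entries from different subgroups swaps them and changes no subtuple. Two adjacent entries from the same $G_j$ are also adjacent in $F_j$, and the move is a move on $F_j$. This proves the forward implication. Conversely, swaps of commuting entries turn $F$ into the concatenation $(F_{j_1},\dots,F_{j_p})$ of its nonempty subtuples, in any prescribed order, and likewise for $F'$; now use (M3).
\end{proof}

\section{A counterexample in type $\widetilde C_2$}\label{sec:C2}

On the line, a translation is a product of two reflections in parallel mirrors. In the plane, a translation vector can be split in several ways as a sum of two vectors normal to mirrors, and each splitting gives a product of four reflections. We choose one splitting whose mirrors generate the whole group and another whose mirrors are all parallel to the coordinate axes.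

Write $s_{[L]}$ for the reflection of $\mathbb R^2$ in the line $L$. Let $W$ be generated by the reflections in the sides of the triangle with vertices $(0,0)$, $(1,0)$, $(1,1)$:
\[
s_1=s_{[y=0]},\qquad s_2=s_{[x=y]},\qquad s_3=s_{[x=1]}.
\]
The angles at these vertices are $\pi/4,\pi/2,\pi/4$, and $(W,\{s_1,s_2,s_3\})$ is the Coxeter system of type $\widetilde C_2$; Remark~\ref{rem:C2} identifies it as an affine Weyl group. Since $g\,s_{[L]}\,g^{-1}=s_{[gL]}$ for an isometry $g$, the set $T$ consists of reflections in lines and contains
\[
s_{[x=0]}=s_2s_1s_2,\quad s_{[x+y=0]}=s_1s_2s_1,\quad s_{[y=1]}=s_2s_3s_2,\quad s_{[x=2]}=s_3s_{[x=0]}s_3,\quad s_{[x+y=2]}=s_3s_2s_3 .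
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \s in {0,6.4} {
  \begin{scope}[shift={(\s,0)}]
  \clip (-0.7,-1.2) rectangle (4.7,2.6);
  \fill[gray!35] (0,0)--(1,0)--(1,1)--cycle;
  \foreach \a in {0,...,4} \draw[gray!45] (\a,-2)--(\a,3);
  \foreach \a in {-1,...,2} \draw[gray!45] (-1,\a)--(5,\a);
  \foreach \a in {-4,-2,...,8} {\draw[gray!45] (\a+2,-2)--(\a-3,3); \draw[gray!45] (\a-2,-2)--(\a+3,3);}
  \end{scope}}
\begin{scope}
  \clip (-0.7,-1.2) rectangle (4.7,2.6);
  \draw[very thick] (0,-2)--(0,3) (1,-2)--(1,3) (2,-2)--(-3,3) (4,-2)--(-1,3);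
  \draw[dashed,thick,->] (0.3,-0.6)--(2.3,-0.6);
  \draw[dashed,thick,->] (2.3,-0.6)--(4.3,1.4);
\end{scope}
\begin{scope}[shift={(6.4,0)}]
  \clip (-0.7,-1.2) rectangle (4.7,2.6);
  \draw[very thick] (0,-2)--(0,3) (2,-2)--(2,3) (-1,0)--(5,0) (-1,1)--(5,1);
  \draw[dashed,thick,->] (0.3,-0.6)--(4.3,-0.6);
  \draw[dashed,thick,->] (4.3,-0.6)--(4.3,1.4);
\end{scope}
\node at (2,-1.6) {$A$};
\node at (8.4,-1.6) {$B$};
\end{tikzpicture}
\caption{Two ways of writing the translation by $(4,2)$ as a product of four reflections in the group of type $\widetilde C_2$ generated by the reflections in the sides of the shaded triangle. Thick lines are the mirrors used; each pair of parallel mirrors gives the translation drawn as a dashed arrow. Left: $(2,0)+(2,2)$. Right: $(4,0)+(0,2)$.}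
\label{fig:C2}
\end{figure}

\begin{theorem}\label{thm:C2}
Let $w\in W$ be the translation by $(4,2)$, and let
\[
A=(s_{[x=1]},s_{[x=0]},s_{[x+y=2]},s_{[x+y=0]}),\qquad B=(s_{[x=2]},s_{[x=0]},s_{[y=1]},s_{[y=0]}),
\]
as in Figure~\ref{fig:C2}. Then $\ell_T(w)=4$, $A,B\in\operatorname{Red}_T(w)$, $\langle A\rangle=W$ and $A\not\sim B$. Hence the dual Coxeter system of type $\widetilde C_2$ does not have property \textup{(H)}.
\end{theorem}

\begin{proof}
\emph{Two kinds of reflections.} The linear parts of $s_1,s_2,s_3$ generate the group of signed permutation matrices, which is dihedral of order $8$. Its reflections have normal direction $e_1$, $e_2$ or $e_1\pm e_2$. Call $t\in T$ \emph{axial} in the first two cases and \emph{oblique} in the others. A signed permutation matrix preserves the set $\{\pm e_1,\pm e_2\}$, so conjugation in $W$ preserves the kind of a reflection.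

\emph{Products.} The map $s_{[x=c]}s_{[x=0]}$ sends the first coordinate $x$ to $-x$ and then to $2c+x$, so it is the translation by $(2c,0)$; exchanging the coordinates, $s_{[y=c]}s_{[y=0]}$ is the translation by $(0,2c)$. The map $s_{[x+y=2]}s_{[x+y=0]}$ sends $(x,y)$ to $(-y,-x)$ and then to $(2+x,2+y)$. As $(2,0)+(2,2)=(4,0)+(0,2)=(4,2)$, both tuples have product $w$.

\emph{Length.} The linear part of $w$ has determinant $1$ and $w\ne1$, so $\ell_T(w)$ is even and positive. If a product of two reflections is a translation, they have the same linear part, so their mirrors are parallel and the translation vector is a multiple of the common normal $e_1$, $e_2$ or $e_1\pm e_2$. The vector $(4,2)$ is not such a multiple. Hence $\ell_T(w)=4$ and $A,B\in\operatorname{Red}_T(w)$.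

\emph{The subgroup.} The group $\langle A\rangle$ contains $s_3=s_{[x=1]}$. The reflection $s_{[x+y=0]}$ maps the line $x=0$ to $y=0$, so $s_1\in\langle A\rangle$. The reflection $s_{[x=0]}$ maps the line $x+y=0$ to $x=y$, so $s_2\in\langle A\rangle$. Thus $\langle A\rangle=W$, and $\langle B\rangle\subseteq\langle A\rangle$.

\emph{Different orbits.} The set of axial reflections is closed under conjugation and contains all entries of $B$. By (M1) every tuple in the orbit of $B$ has only axial entries, while $A$ has two oblique entries.
\end{proof}

Here $\langle B\rangle$ is a proper subgroup of $\langle A\rangle$, because its linear parts are diagonal matrices.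

\section{Affine types other than $\widetilde A$}\label{sec:affine}

\subsection{Affine Weyl groups}

Let $\Phi$ be an irreducible reduced crystallographic root system spanning a Euclidean space $V$ of dimension $n$, with simple roots $\alpha_1,\dots,\alpha_n$. For $\alpha\in\Phi$ let $\alpha^\vee=2\alpha/(\alpha,\alpha)$ and $s_\alpha(x)=x-(\alpha,x)\alpha^\vee=x-(x,\alpha^\vee)\alpha$. We use these standard facts.
\begin{itemize}
\item[(R1)] The numbers $(\alpha,\beta^\vee)$ are integers, each $s_\alpha$ permutes $\Phi$, and $s_\alpha$ determines $\pm\alpha$. The Weyl group $W_0$ is generated by $s_{\alpha_1},\dots,s_{\alpha_n}$. Every coroot is an integral combination of $\alpha_1^\vee,\dots,\alpha_n^\vee$, which form a basis of the coroot lattice $Q^\vee$.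
\item[(R2)] Roots have at most two lengths. If two lengths occur, both occur among the simple roots, and the ratio of their squares is $2$ or $3$. If only one length occurs, all roots are called long, and $\Phi$ is of type $A$, $D$ or $E$.
\item[(R3)] The highest root $\theta=\sum_ic_i\alpha_i$ is long, and $\theta-\beta$ has nonnegative coefficients for every $\beta\in\Phi$; in particular all $c_i\ge1$.
\item[(R4)] The Dynkin diagram is a tree with at most one multiple edge, and neighbors have different lengths only if they are joined by a multiple edge. If $\alpha,\beta$ are neighbors and $\beta$ is at least as long as $\alpha$, then $(\alpha,\beta^\vee)=-1$. In types $D$ and $E$ some vertex has three neighbors.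
\end{itemize}
For $\alpha\in\Phi$ and $a\in\mathbb Z$ let $s_{\alpha,a}(x)=x-((\alpha,x)-a)\alpha^\vee$ be the reflection in the hyperplane $(\alpha,x)=a$, and let $\tau_\lambda$ be the translation by $\lambda\in V$. The \emph{affine Weyl group} $W_a=W_0\ltimes Q^\vee$ consists of the maps $\tau_\lambda u$ with $\lambda\in Q^\vee$ and $u\in W_0$. It is a Coxeter group, generated by the reflections $s_{\alpha_1,0},\dots,s_{\alpha_n,0},s_{\theta,1}$ in the walls of the fundamental alcove, its set of reflections is $T=\{s_{\alpha,a}:\alpha\in\Phi,\ a\in\mathbb Z\}$, and the irreducible affine Coxeter groups are exactly these groups \cite[Ch.~4]{Hum}. It is of type $\widetilde A_n$ when $\Phi$ is of type $A_n$. From $s_{\alpha,a}(x)=s_\alpha(x)+a\alpha^\vee$ we get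
\begin{equation}\label{eq:transl}
s_{\alpha,a}\,s_{\alpha,0}=\tau_{a\alpha^\vee}.
\end{equation}

\subsection{The length of a generic translation}

By \eqref{eq:transl}, whenever $\lambda=\sum_{i=1}^na_i\beta_i^\vee$ with roots $\beta_i$ and integers $a_i$, the translation $\tau_\lambda$ is a product of $2n$ reflections. To know that all these products are reduced we need a lower bound, and the parity argument of Section~\ref{sec:C2} no longer suffices. The linear parts of a decomposition of a translation multiply to $1$; the next lemma says that each new direction then costs two reflections, one to enter it and one to leave it.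

\begin{lemma}\label{lem:2d}
Let $\beta_1,\dots,\beta_m\in V$ be nonzero vectors spanning a subspace of dimension $e$. If $s_{\beta_1}\cdots s_{\beta_m}=1$ in $O(V)$, then $m\ge2e$.
\end{lemma}

\begin{proof}
For $g\in O(V)$ let $\operatorname{Fix}(g)=\ker(g-1)$ and $\operatorname{Mov}(g)=\operatorname{im}(g-1)$. Then $\operatorname{Mov}(g)=\operatorname{Fix}(g)^\perp=\operatorname{Mov}(g^{-1})$. We follow the number $f(g)=\dim\operatorname{Mov}(g)=\operatorname{codim}\operatorname{Fix}(g)$.

First, $|f(gs_\beta)-f(g)|\le1$, because $\operatorname{Fix}(gs_\beta)\supseteq\operatorname{Fix}(g)\cap\beta^\perp$ and the roles of $g$ and $gs_\beta$ can be exchanged. Second, if $\beta\notin\operatorname{Mov}(g)$, then $f(gs_\beta)=f(g)+1$. Indeed, if $gs_\beta x=x$, then $s_\beta x-x=g^{-1}x-x$ lies in $\mathbb R\beta\cap\operatorname{Mov}(g)=0$, so $\operatorname{Fix}(gs_\beta)=\operatorname{Fix}(g)\cap\beta^\perp$; this is a hyperplane in $\operatorname{Fix}(g)$, since $\beta\notin\operatorname{Fix}(g)^\perp$.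

Let $g_i=s_{\beta_1}\cdots s_{\beta_i}$ and $U_i=\operatorname{span}(\beta_1,\dots,\beta_i)$. As $g_i$ fixes $U_i^\perp$ pointwise, $\operatorname{Mov}(g_i)\subseteq U_i$. There are $e$ indices $i$ with $\beta_i\notin U_{i-1}$, and at each of them $f(g_i)=f(g_{i-1})+1$. Since $f(g_0)=f(g_m)=0$ and a step lowers $f$ by at most $1$, there are at least $e$ further steps.
\end{proof}

Call $\lambda\in Q^\vee$ \emph{generic} if it lies in no proper subspace of $V$ spanned by roots.

\begin{corollary}\label{cor:generic}
If $\lambda\in Q^\vee$ is generic, then $\ell_T(\tau_\lambda)=2n$.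
\end{corollary}

\begin{proof}
Writing $\lambda$ in the basis $\alpha_1^\vee,\dots,\alpha_n^\vee$ gives $\ell_T(\tau_\lambda)\le2n$. Let $\tau_\lambda=s_{\beta_1,a_1}\cdots s_{\beta_m,a_m}$. Each factor moves a point by a multiple of $\beta_i$, so $\lambda=\tau_\lambda(0)\in\operatorname{span}(\beta_1,\dots,\beta_m)$, and this span is $V$ because $\lambda$ is generic. The linear parts satisfy $s_{\beta_1}\cdots s_{\beta_m}=1$, so $m\ge2n$ by Lemma~\ref{lem:2d}.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:nonA}}

The tuple $A$ will come from the simple roots, and $B$ from the basis of $V$ in which one simple root $\alpha_j$ is replaced by $\theta$. The integral span of the new basis has index $c_j$ in the root lattice and, if $c_j\ge2$, misses $\alpha_j$. It takes the place of the axial directions.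

\begin{proof}[Proof of Theorem~\ref{thm:nonA}]
We have $\theta^\vee=\sum_ic_i^\vee\alpha_i^\vee$ with $c_i^\vee=c_i(\alpha_i,\alpha_i)/(\theta,\theta)$, and the $c_i^\vee$ are positive integers by (R1) and (R3).

\emph{Step 1: there are indices $j\ne i_0$ with $c_j\ge2$ and $\alpha_{i_0}$ long.} If two root lengths occur, take $\alpha_j$ short and $\alpha_{i_0}$ long. Then $c_j=c_j^\vee\,(\theta,\theta)/(\alpha_j,\alpha_j)$ is a positive multiple of $2$ or $3$. Otherwise $\Phi$ is of type $D$ or $E$. Let $\alpha_j$ have the three neighbors $\beta,\gamma,\delta$, which are pairwise orthogonal because the diagram is a tree. Then $s_\beta s_\gamma s_\delta(\alpha_j)=\alpha_j+\beta+\gamma+\delta$ is a root, and its pairing with $\alpha_j^\vee$ is $2-3=-1$, so its image $2\alpha_j+\beta+\gamma+\delta$ under $s_{\alpha_j}$ is a root. By (R3), $c_j\ge2$. Any $i_0\ne j$ will do.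

\emph{Step 2: the translation and the two tuples.} The vector $\lambda$ must be generic, must be an integral combination of $\theta^\vee$ and the $\alpha_i^\vee$ with $i\ne j$, and must have coefficient $1$ at $\alpha_{i_0}^\vee$ (for Step~3). So consider
\[
\lambda=\sum_ip_i\alpha_i^\vee,\qquad p_{i_0}=1,\qquad p_j=qc_j^\vee,
\]
with $n-1$ free integer parameters $q$ and $p_i$ $(i\ne i_0,j)$. For each of the finitely many proper subspaces $U$ spanned by roots choose a nonzero linear form $\varphi_U$ vanishing on $U$. Then
\[
\varphi_U(\lambda)=\varphi_U(\alpha_{i_0}^\vee)+q\,c_j^\vee\varphi_U(\alpha_j^\vee)+\sum_{i\ne i_0,j}p_i\,\varphi_U(\alpha_i^\vee)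
\]
is a nonzero polynomial in the parameters, because $\varphi_U$ does not vanish on the whole basis $\alpha_1^\vee,\dots,\alpha_n^\vee$. The product of these polynomials is nonzero, and a nonzero real polynomial does not vanish at all points of $\mathbb Z^{n-1}$. So some choice of parameters makes $\lambda$ generic; fix it. With $q_i=p_i-qc_i^\vee$ for $i\ne j$ we have $\lambda=q\theta^\vee+\sum_{i\ne j}q_i\alpha_i^\vee$. Let $w=\tau_\lambda$, let $A$ be the concatenation of the pairs $(s_{\alpha_i,p_i},s_{\alpha_i,0})$ for $i=1,\dots,n$, and let $B$ be the concatenation of $(s_{\theta,q},s_{\theta,0})$ and the pairs $(s_{\alpha_i,q_i},s_{\alpha_i,0})$ for $i\ne j$. By \eqref{eq:transl} both tuples have product $w$, and both have $2n$ entries. By Corollary~\ref{cor:generic}, $\ell_T(w)=2n$ and $A,B\in\operatorname{Red}_T(w)$.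

\emph{Step 3: $\langle A\rangle=W_a$.} The group $\langle A\rangle$ contains all $s_{\alpha_i,0}$, hence $W_0$, and it contains $s_{\alpha_{i_0},1}s_{\alpha_{i_0},0}=\tau_{\alpha_{i_0}^\vee}$. The set $L=\{\mu\in Q^\vee:\tau_\mu\in\langle A\rangle\}$ is a subgroup of $Q^\vee$, stable under $W_0$ because $u\tau_\mu u^{-1}=\tau_{u\mu}$. Let $\alpha,\beta$ be neighbors in the Dynkin diagram with $\beta^\vee\in L$ and $\beta$ at least as long as $\alpha$. By (R4), $s_\alpha(\beta^\vee)=\beta^\vee-(\alpha,\beta^\vee)\alpha^\vee=\beta^\vee+\alpha^\vee$, so $\alpha^\vee\in L$. The path in the diagram from $\alpha_{i_0}$ to a given $\alpha_i$ changes length at most once, at the multiple edge, and it starts at a long root; so it never passes from a short root to a long one. Hence all $\alpha_i^\vee$ lie in $L$, and $L=Q^\vee$.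

\emph{Step 4: $A\not\sim B$.} Let $M=\mathbb Z\theta+\sum_{i\ne j}\mathbb Z\alpha_i$ and $R=\{s_{\gamma,a}:\gamma\in\Phi\cap M,\ a\in\mathbb Z\}$. For $\gamma,\delta\in\Phi\cap M$, the reflection $s_{\gamma,a}s_{\delta,b}s_{\gamma,a}\in T$ has linear part $s_\gamma s_\delta s_\gamma=s_{s_\gamma(\delta)}$, and $s_\gamma(\delta)=\delta-(\delta,\gamma^\vee)\gamma\in\Phi\cap M$. So $R$ satisfies the condition in (M1), and it contains the entries of $B$. The coefficient of $\alpha_j$ in any element of $M$ is divisible by $c_j\ge2$, so $\pm\alpha_j\notin M$, and the entry $s_{\alpha_j,0}$ of $A$ is not in $R$. Hence $A\not\sim B$, while $\langle B\rangle\subseteq W_a=\langle A\rangle$.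
\end{proof}

\begin{remark}\label{rem:C2}
Take $\Phi=\{\pm e_1,\pm e_2,\tfrac12(\pm e_1\pm e_2)\}$, of type $C_2$, with $\alpha_1=\tfrac12(e_1-e_2)$, $\alpha_2=e_2$ and $\theta=e_1=2\alpha_1+\alpha_2$. The walls $(\alpha_1,\cdot)=0$, $(\alpha_2,\cdot)=0$, $(\theta,\cdot)=1$ are the lines $x=y$, $y=0$, $x=1$, so $W_a$ is the group of Section~\ref{sec:C2}. With $j=1$ we get $M=\mathbb Ze_1+\mathbb Ze_2$, and $R$ is the set of axial reflections. The example also shows why $\alpha_{i_0}$ is taken long: the $W_0$-orbit of $\alpha_1^\vee=2(e_1-e_2)$ is $\{2(\pm e_1\pm e_2)\}$, and the lattice it generates does not contain $\alpha_2^\vee=2e_2$. The hypothesis on the type enters only in Step~1. In type $A_n$ we have $\theta=\alpha_1+\dots+\alpha_n$, so $M$ is the whole root lattice for every $j$ and Step~4 gives nothing.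
\end{remark}

\subsection{Parabolic subgroups}

For $I\subseteq S$ the \emph{standard parabolic subgroup} $W_I=\langle I\rangle$ forms a Coxeter system $(W_I,I)$, and a word in $I$ that is reduced (of minimal length) in $(W_I,I)$ is also reduced in $(W,S)$. Let $T_I\subseteq T$ be the set of reflections of $(W_I,I)$. To transfer a counterexample from $W_I$ to $W$ we must exclude that reflections outside $W_I$ give a shorter expression.

\begin{proof}[Proof of Corollary~\ref{cor:parabolic}]
By a theorem of Dyer \cite{Dyer}, in any Coxeter system $\ell_T(w)$ is the minimal number of letters that one must delete from a reduced $S$-word of $w$ to obtain a word for $1$. For $w\in W_I$ apply this in $(W,S)$ and in $(W_I,I)$ to the same reduced word in $I$; the result is $\ell_T(w)=\ell_{T_I}(w)$. Take $w,A,B$ from Theorem~\ref{thm:nonA} for $W_I$. Then $A,B\in\operatorname{Red}_T(w)$ and $\langle B\rangle\subseteq W_I=\langle A\rangle$. The orbit of $A$ is computed inside $\langle A\rangle$ and does not depend on the ambient group, so $A\not\sim B$.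
\end{proof}

\section{Type $\widetilde A$: the model and the length}\label{sec:model}

\subsection{Permutations with integer shifts}

The proofs are inductions that pass to subsets of the permuted set, so we allow any finite set $X$ with $n=|X|\ge1$. Consider the bijections $h$ of $X\times\mathbb Z$ of the form
\[
h(i,x)=(\pi_h(i),\,x+h_i),\qquad \pi_h\in\operatorname{Sym}(X),\quad h_i\in\mathbb Z .
\]
We call $\pi_h$ the \emph{linear part} and the $h_i$ the \emph{shifts}. Products are composed from right to left, so $(gh)_i=h_i+g_{\pi_h(i)}$. Let $W_X$ be the group of those $h$ with $\sum_ih_i=0$. For $i\ne j$ in $X$ and $a\in\mathbb Z$ let $r_{ij}(a)=r_{ji}(-a)$ be the element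
\[
(i,x)\mapsto(j,x+a),\qquad(j,x)\mapsto(i,x-a),\qquad\text{other points fixed},
\]
and let $T_X$ be the set of all $r_{ij}(a)$.

Let $h\in W_X$ act on $V=\{y\in\mathbb R^X:\sum_iy_i=0\}$ by $(hy)_{\pi_h(i)}=y_i+h_i$. The formula for $(gh)_i$ shows that this is an action, and it identifies $W_X$ with $\operatorname{Sym}(X)\ltimes Q$, where $Q=\{v\in\mathbb Z^X:\sum_iv_i=0\}$. For $n\ge2$ this is the affine Weyl group of the root system $\{e_j-e_i\}$ of type $A_{n-1}$, whose coroot lattice is $Q$. The element $r_{ij}(a)$ sets $y_j$ to $y_i+a$ and $y_i$ to $y_j-a$, which is the effect of $s_{e_j-e_i,a}$. So $(W_X,T_X)$ is the dual Coxeter system of type $\widetilde A_{n-1}$. For $n=1$ the group is trivial. For $w\in W_X$ we abbreviate $\ell(w)=\ell_{T_X}(w)$ and $\operatorname{Red}(w)=\operatorname{Red}_{T_X}(w)$. For $Y\subseteq X$ we regard $W_Y$ as the subgroup of elements of $W_X$ that fix $(X\setminus Y)\times\mathbb Z$ pointwise; if $Y,Y'$ are disjoint, then $W_Y$ and $W_{Y'}$ commute and intersect trivially.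

Right multiplication by a reflection changes two shifts:
\begin{equation}\label{eq:mult}
(w\,r_{ij}(b))_i=w_j+b,\qquad(w\,r_{ij}(b))_j=w_i-b,\qquad(w\,r_{ij}(b))_l=w_l\quad(l\ne i,j).
\end{equation}
On linear parts, $\pi\mapsto\pi\,(i\ j)$ merges the cycles of $i$ and $j$ if they are different and splits the common cycle into two otherwise. If $j=\pi(i)$, the two pieces are $\{j\}$ and the rest of the cycle.

For $z\in\mathbb Z^X$ let $\tau_z(i,x)=(i,x+z_i)$. It lies in $W_X$ only for $z\in Q$, but conjugation $z\cdot h=\tau_zh\tau_z^{-1}$ is always an automorphism of $W_X$ preserving $T_X$: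
\begin{equation}\label{eq:conj}
\pi_{z\cdot h}=\pi_h,\qquad(z\cdot h)_i=h_i+z_{\pi_h(i)}-z_i,\qquad z\cdot r_{ij}(a)=r_{ij}(a+z_j-z_i).
\end{equation}
This is an action of the additive group $\mathbb Z^X$; we also apply it to tuples (entrywise) and to subgroups. The vector $\mathbf 1=(1,\dots,1)$ acts trivially.

The \emph{cycles} of $w\in W_X$ are the cycles of $\pi_w$, fixed points included, viewed as subsets of $X$. The \emph{weight} of a union $Y$ of cycles is $\omega_Y(w)=\sum_{i\in Y}w_i$. For a cycle $C$ it is the total shift in one turn: $w^{|C|}(i,x)=(i,x+\omega_C(w))$ for $i\in C$. By \eqref{eq:conj}, $\omega_Y(z\cdot w)=\omega_Y(w)$. The weights of all cycles add up to $0$.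

\begin{definition}\label{def:null}
A \emph{null partition} of $w$ is a partition of $X$ into nonempty blocks $Y$ that are unions of cycles of $w$ with $\omega_Y(w)=0$. Let $\nu(w)$ be the largest number of blocks of a null partition; a null partition with $\nu(w)$ blocks is \emph{maximal}. The element $w$ is \emph{indecomposable} if $\nu(w)=1$, that is, if no nonempty proper union of cycles has weight $0$.
\end{definition}

A null partition is a way of writing $w=\prod_Yw_Y$ with $w_Y\in W_Y$, where $w_Y$ is the restriction of $w$ to $Y\times\mathbb Z$. We always treat $w_Y$ as an element of $W_Y$, so that $\ell(w_Y)$, $\operatorname{Red}(w_Y)$ and indecomposability refer to $(W_Y,T_Y)$. In a maximal null partition every $w_Y$ is indecomposable, since otherwise the block $Y$ could be split.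

\subsection{The graph of a tuple and the length formula}

For a tuple $F$ of elements of $T_X$ let $\Gamma(F)$ be the multigraph on $X$ with one edge $\{i,j\}$ for each entry $r_{ij}(a)$. Its connected components are the orbits on $X$ of the linear parts of $\langle F\rangle$, so by (M1) they do not change under Hurwitz moves. For a component $Y$ let $F_Y$ be the subtuple of entries in $W_Y$. Entries from different components commute, so the product $w$ of $F$ is the product of the products of the $F_Y$. Hence
\begin{equation}\label{eq:components}
\text{the components of }\Gamma(F)\text{ form a null partition of }w,\text{ and }F_Y\text{ has product }w_Y .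
\end{equation}

A connected graph needs $n-1$ edges, and these tend to merge all points into one cycle; each further cycle costs one more edge.

\begin{lemma}\label{lem:lower}
If $F$ has $m$ entries, $\Gamma(F)$ is connected and the product of $F$ has $k$ cycles, then $m\ge n+k-2$.
\end{lemma}

\begin{proof}
Let $F=(t_1,\dots,t_m)$ and follow the number of cycles of $t_1\cdots t_s$ for $s=0,\dots,m$. It starts at $n$ and changes by $\pm1$ at each step. In exactly $n-1$ steps the edge of $t_s$ joins two components of $\Gamma(t_1,\dots,t_{s-1})$. By \eqref{eq:components} its ends then lie in different cycles of $t_1\cdots t_{s-1}$, and the number drops. The other $m-n+1$ steps raise it by at most $1$ each, so $k\le n-(n-1)+(m-n+1)$.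
\end{proof}

\begin{lemma}\label{lem:upper}
Every $w\in W_X$ with $k$ cycles is a product of $n+k-2$ elements of $T_X$.
\end{lemma}

\begin{proof}
Induction on $n+k$. If $k\ge2$, take $i,j$ in different cycles; then $w\,r_{ij}(0)$ has $k-1$ cycles and is a product of $n+k-3$ reflections. If $k=n=1$, then $w=1$. If $k=1$ and $n\ge2$, take $j=\pi_w(i)\ne i$. By \eqref{eq:mult} the element $w\,r_{ij}(w_i)$ fixes $\{j\}\times\mathbb Z$ pointwise, so it lies in $W_{X\setminus\{j\}}$, where it has one cycle. It is a product of $(n-1)+1-2$ reflections, and $w$ is a product of $n-1$.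
\end{proof}

\begin{proposition}\label{prop:length}
Let $w\in W_X$ have $k$ cycles. Then $\ell(w)=n+k-2\nu(w)$. If $F\in\operatorname{Red}(w)$, then the components $Y$ of $\Gamma(F)$ form a maximal null partition of $w$, and $F_Y\in\operatorname{Red}(w_Y)$. In particular, if $w$ is indecomposable, then $\ell(w)=n+k-2$ and $\Gamma(F)$ is connected for all $F\in\operatorname{Red}(w)$.
\end{proposition}

\begin{proof}
For a block $Y$ of a null partition let $n_Y=|Y|$ and let $k_Y$ be the number of cycles in $Y$. Lemma~\ref{lem:upper}, applied to the blocks of a maximal null partition, writes $w$ as a product of $\sum_Y(n_Y+k_Y-2)=n+k-2\nu(w)$ reflections. Conversely let $F$ have product $w$, $m$ entries and a graph with $p$ components. By \eqref{eq:components} we have $p\le\nu(w)$, and Lemma~\ref{lem:lower} for each $F_Y$ gives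
\[
m\ \ge\ \sum_Y(n_Y+k_Y-2)=n+k-2p\ \ge\ n+k-2\nu(w).
\]
This proves the formula. If $F$ is reduced, both inequalities are equalities: $p=\nu(w)$, and $F_Y$ has $n_Y+k_Y-2$ entries. Since $w_Y$ is indecomposable, the formula in $W_Y$ gives $\ell(w_Y)=n_Y+k_Y-2$.
\end{proof}

For example, the translation $\tau_{(1,1,-2)}$ on $X=\{1,2,3\}$ has three cycles and is indecomposable, so its length is $4$. Since $r_{ij}(a)r_{ij}(0)=\tau_{a(e_j-e_i)}$, a reduced decomposition is $(r_{31}(1),r_{31}(0),r_{32}(1),r_{32}(0))$.

\section{Hurwitz orbits of an indecomposable element}\label{sec:orbits}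

The plan is an induction that strips off the last entry. Hurwitz moves can bring a reflection $r_{ij}(b)$ with any prescribed edge $\{i,j\}$ to the end of the tuple, but they give no control over the label $b$. Example~\ref{ex:dihedral} shows that this is a true obstruction: there $s_a$ corresponds to $r_{12}(a)$, and the moves change the last label only by multiples of $\lambda$. We therefore bring in automorphisms that fix $w$ and shift labels freely. They permute the orbits transitively, and the task is to find which of them act trivially.

\begin{lemma}\label{lem:edge}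
If $\Gamma(F)$ is connected and $i\ne j$, then $F\sim(F',r_{ij}(b))$ for some tuple $F'$ and some $b\in\mathbb Z$.
\end{lemma}

\begin{proof}
Induction on the distance $s$ from $i$ to $j$ in $\Gamma(F)$. If $s=1$, move an entry with edge $\{i,j\}$ to the end by (M2). Let $s\ge2$, and let $i=v_0,v_1,\dots,v_s=j$ be a shortest path, with edges given by entries $t_1,\dots,t_s$ of $F$. Move $t_1$, unchanged, toward $t_2$ until they are adjacent. The entries passed are conjugated by $t_1$. The entry $t_2$ is not passed, and the edges of $t_3,\dots,t_s$ are disjoint from $\{v_0,v_1\}$, so these entries commute with $t_1$ and do not change. Now let $t_1$ pass $t_2$: this replaces $t_2$ by $t_1t_2t_1$, whose linear part is $(v_0\,v_1)(v_1\,v_2)(v_0\,v_1)=(v_0\,v_2)$. The new graph is connected and contains the path $v_0,v_2,\dots,v_s$ of length $s-1$.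
\end{proof}

\begin{lemma}\label{lem:strip}
Let $w$ be indecomposable, let $C\ne D$ be cycles of $w$, and let $i\in C$, $j\in D$, $b\in\mathbb Z$. Then $w'=w\,r_{ij}(b)$ is indecomposable. Its cycles are $C\cup D$, of weight $\omega_C(w)+\omega_D(w)$, and the other cycles of $w$, with unchanged weights. Moreover $F'\in\operatorname{Red}(w')$ if and only if $(F',r_{ij}(b))\in\operatorname{Red}(w)$.
\end{lemma}

\begin{proof}
The cycles $C$ and $D$ merge, and $w'_i+w'_j=w_i+w_j$ by \eqref{eq:mult}, so the weights are as stated. A union of cycles of $w'$ is a union of cycles of $w$ of the same weight, so $w'$ is indecomposable. By Proposition~\ref{prop:length}, $\ell(w')=\ell(w)-1$, and $F'$ has product $w'$ if and only if $(F',r_{ij}(b))$ has product $w$.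
\end{proof}

Let $w$ be indecomposable with $k$ cycles, and let $\mathcal O(w)$ be the set of Hurwitz orbits on $\operatorname{Red}(w)$.

\begin{proposition}\label{prop:onecycle}
If $k=1$, then $|\mathcal O(w)|=1$.
\end{proposition}

\begin{proof}
Induction on $n$. For $n=1$ the only reduced decomposition is the empty tuple. Let $n\ge2$, fix $i$ and put $j=\pi_w(i)\ne i$. Let $F\in\operatorname{Red}(w)$; it has $n-1$ entries and a connected graph. By Lemma~\ref{lem:edge}, $F\sim(F',r_{ij}(b))$. For this choice of edge the label is forced. The product $w'=w\,r_{ij}(b)$ of $F'$ has the two cycles $\{j\}$ and $X\setminus\{j\}$, and $w'_j=w_i-b$ by \eqref{eq:mult}. The graph $\Gamma(F')$ has $n-2$ edges on $n$ vertices, so it is disconnected. By \eqref{eq:components} its components are the two cycles and have weight $0$, so $b=w_i$. Thus $b$ and $w'$ do not depend on $F$. The element $w'\in W_{X\setminus\{j\}}$ has one cycle and length $n-2$, so $F'\in\operatorname{Red}(w')$ in $W_{X\setminus\{j\}}$. By induction $F'$ is unique up to $\sim$, and by (M3) so is $F$.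
\end{proof}

Let $Z_w\cong\mathbb Z^k$ be the group of $z\in\mathbb Z^X$ that are constant on each cycle of $w$; the indicator vectors $e_C$ of the cycles form a basis. By \eqref{eq:conj}, $z\cdot w=w$ for $z\in Z_w$. So $Z_w$ acts on $\operatorname{Red}(w)$, and by (M4) on $\mathcal O(w)$. In the situation of Lemma~\ref{lem:strip},
\begin{equation}\label{eq:Zsub}
Z_{w'}\subseteq Z_w,\qquad\text{and}\qquad z\cdot r_{ij}(b)=r_{ij}(b)\ \text{ for }z\in Z_{w'},
\end{equation}
because $z_i=z_j$.

\begin{proposition}\label{prop:transitive}
The group $Z_w$ acts transitively on $\mathcal O(w)$.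
\end{proposition}

\begin{proof}
Induction on $k$; the case $k=1$ is Proposition~\ref{prop:onecycle}. Let $k\ge2$, fix cycles $C\ne D$ and $i\in C$, $j\in D$, and let $F_1,F_2\in\operatorname{Red}(w)$. By Lemma~\ref{lem:edge}, $F_s\sim(F_s',r_{ij}(b_s))$ for $s=1,2$. For $z=(b_1-b_2)e_C$ we have $z\cdot r_{ij}(b_1)=r_{ij}(b_2)$ by \eqref{eq:conj}, so $z\cdot F_1\sim(z\cdot F_1',r_{ij}(b_2))$. By Lemma~\ref{lem:strip}, $z\cdot F_1'$ and $F_2'$ lie in $\operatorname{Red}(w')$ for the indecomposable element $w'=w\,r_{ij}(b_2)$ with $k-1$ cycles. By induction there is $z'\in Z_{w'}$ with $(z'+z)\cdot F_1'\sim F_2'$. By \eqref{eq:Zsub} and (M3),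
\[
(z'+z)\cdot F_1\sim((z'+z)\cdot F_1',\,r_{ij}(b_2))\sim(F_2',\,r_{ij}(b_2))\sim F_2.\qedhere
\]
\end{proof}

Since $Z_w$ is abelian and transitive, all points of $\mathcal O(w)$ have the same stabilizer $\operatorname{St}(w)\le Z_w$. So $z\in\operatorname{St}(w)$ as soon as $z\cdot F\sim F$ for \emph{one} $F\in\operatorname{Red}(w)$, which we are free to choose. Always $\mathbf 1\in\operatorname{St}(w)$. For $k\ge2$ write $\omega_C=\omega_C(w)$; these weights are nonzero because $w$ is indecomposable. Put
\[
d(w)=\gcd\{\omega_C: C\text{ a cycle of }w\}\ \ge1 .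
\]

The case of three cycles shows how the greatest common divisor appears. Let $w=\tau_{(2,3,-5)}$ on $X=\{1,2,3\}$. Stripping off $r_{23}(b)$ leaves two cycles of weights $2$ and $-2$, and the two-cycle case, which behaves like Example~\ref{ex:dihedral}, will give $2e_1\in\operatorname{St}(w)$. The other two choices of edge give $3e_2$ and $5e_3$. None of these is a basis vector, but $6e_3=6\cdot\mathbf 1-3(2e_1)-2(3e_2)$ lies in $\operatorname{St}(w)$, hence so does $e_3=6e_3-5e_3$.

\begin{proposition}\label{prop:stab}
If $k\ge2$ and $d=d(w)$, then $dZ_w+\mathbb Z\mathbf 1\subseteq\operatorname{St}(w)$.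
\end{proposition}

\begin{proof}
We show $de_E\in\operatorname{St}(w)$ for every cycle $E$, by induction on $k$.

\emph{The case $k=2$.} Let $C,D$ be the cycles, $\omega=\omega_C=-\omega_D$, so $d=|\omega|$. Fix $i\in C$, $j\in D$, $b\in\mathbb Z$ and write $r(a)=r_{ij}(a)$. We choose a decomposition that ends like a decomposition in the infinite dihedral group. By Lemma~\ref{lem:strip} the element $w\,r(b)$ is indecomposable with one cycle, and by Lemma~\ref{lem:edge} it has a reduced decomposition $(F'',r(b'))$. So $F=(F'',r(b'),r(b))\in\operatorname{Red}(w)$, and $F''$ has $n-2$ entries. The product $w''=w\,r(b)\,r(b')$ of $F''$ has the linear part of $w$, with cycles $C$ and $D$. The graph $\Gamma(F'')$ has $n-2$ edges on $n$ vertices, so it is disconnected, and \eqref{eq:components} gives $\omega_C(w'')=0$. Now $r(b)r(b')$ maps $(i,x)$ to $(i,x+b'-b)$ and fixes $(l,x)$ for $l\in C\setminus\{i\}$, so $\omega_C(w'')=\omega+b'-b$, and $b'=b-\omega$. Moving $r(b')$ to the end gives $F\sim(F_1,r(b-\omega))$. On the other hand, \eqref{eq:conj} gives $\omega e_C\cdot F=(F_2,r(b-\omega))$ for some $F_2$. By Lemma~\ref{lem:strip}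 both $F_1$ and $F_2$ lie in $\operatorname{Red}(w\,r(b-\omega))$, which is a single orbit by Proposition~\ref{prop:onecycle}. Hence $\omega e_C\cdot F\sim F$, so $\omega e_C\in\operatorname{St}(w)$, and $\omega e_D=\omega\mathbf 1-\omega e_C\in\operatorname{St}(w)$.

\emph{Passing to $k\ge3$.} Let $C\ne D$ be cycles, $i\in C$, $j\in D$, and $w'=w\,r_{ij}(0)$. It has $k-1\ge2$ cycles. Put $d_{CD}=d(w')$; by Lemma~\ref{lem:strip}, $d_{CD}$ is the greatest common divisor of $\omega_C+\omega_D$ and the $\omega_Y$ for cycles $Y\ne C,D$. Take $F'\in\operatorname{Red}(w')$ and $F=(F',r_{ij}(0))\in\operatorname{Red}(w)$. For $z\in d_{CD}Z_{w'}$, induction gives $z\cdot F'\sim F'$, and then $z\cdot F\sim F$ by \eqref{eq:Zsub} and (M3). A cycle $E\ne C,D$ of $w$ is a cycle of $w'$, so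
\begin{equation}\label{eq:dCD}
d_{CD}\,e_E\in\operatorname{St}(w)\qquad\text{for distinct cycles }C,D,E .
\end{equation}

\emph{The case $k=3$.} Let $C,D,E$ be the cycles. As $\omega_C+\omega_D=-\omega_E$, we have $d_{CD}=|\omega_E|$, so \eqref{eq:dCD} says that $\omega_Ye_Y\in\operatorname{St}(w)$ for each of the three cycles $Y$. Write $\omega_Y=d\mu_Y$. The integers $\mu_C,\mu_D,\mu_E$ have sum $0$ and greatest common divisor $1$, so a prime dividing two of them would divide all three; they are pairwise coprime. We have
\[
d\mu_C\mu_D\,e_E=d\mu_C\mu_D\,\mathbf 1-\mu_D(\omega_Ce_C)-\mu_C(\omega_De_D)\in\operatorname{St}(w),\qquad d\mu_E\,e_E\in\operatorname{St}(w).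
\]
Since $\mu_C\mu_D$ and $\mu_E$ are coprime, $de_E\in\operatorname{St}(w)$.

\emph{The case $k\ge4$.} Fix $E$. For any cycle $Y$, possibly $Y=E$, there are distinct cycles $C,D\notin\{E,Y\}$. Then $d_{CD}$ divides $\omega_Y$, so $\omega_Ye_E\in\operatorname{St}(w)$ by \eqref{eq:dCD}. As $d$ is an integral combination of the $\omega_Y$, we get $de_E\in\operatorname{St}(w)$.
\end{proof}

\section{Subgroups, transitivity and the number of orbits}\label{sec:subgroups}

It remains to show that $\operatorname{St}(w)$ is no larger, and that the subgroup $\langle F\rangle$ detects this. For an integer $d\ge0$ let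
\[
W_X^{(d)}=\{h\in W_X: h_i\in d\mathbb Z\text{ for all }i\}.
\]
This is a subgroup by the formula for $(gh)_i$, and it equals $\operatorname{Sym}(X)\ltimes dQ$, where $\operatorname{Sym}(X)$ is the group of elements with all shifts $0$.

\begin{lemma}\label{lem:subgroup}
Let $n\ge2$.
\begin{itemize}
\item[(a)] If $\Gamma(F)$ is connected, then $\langle F\rangle=u\cdot W_X^{(d)}$ for some $u\in\mathbb Z^X$ and $d\ge0$.
\item[(b)] If $u\cdot W_X^{(d)}\subseteq u'\cdot W_X^{(d')}$, then $d\in d'\mathbb Z$, and $(u-u')_j-(u-u')_i\in d'\mathbb Z$ for all $i,j$. In particular $d$ in \textup{(a)} is determined by $\langle F\rangle$.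
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose entries of $F$ whose edges form a spanning tree. Starting from any vertex, define $u$ along the tree so that $u_j-u_i=a$ for each tree entry $r_{ij}(a)$. By \eqref{eq:conj} the tree entries of $(-u)\cdot F$ are $r_{ij}(0)$, and the transpositions of a spanning tree generate $\operatorname{Sym}(X)$. So $H=(-u)\cdot\langle F\rangle$ contains $\operatorname{Sym}(X)$. For any entry $r_{ij}(a)$ of $(-u)\cdot F$, the group $H$ contains $r_{ij}(a)r_{ij}(0)=\tau_{a(e_j-e_i)}$ and its conjugates $\tau_{a(e_p-e_q)}$ under $\operatorname{Sym}(X)$, hence $\tau_v$ for all $v\in aQ$. Let $d\ge0$ generate the subgroup of $\mathbb Z$ generated by these labels $a$. Then $H\supseteq\operatorname{Sym}(X)\ltimes dQ$, and the generators of $H$ lie in $W_X^{(d)}$.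

(b) By \eqref{eq:conj}, for $i\ne j$ we have $r_{ij}(a)\in u\cdot W_X^{(d)}$ if and only if $a\in u_j-u_i+d\mathbb Z$. The inclusion of groups thus gives $u_j-u_i+d\mathbb Z\subseteq u'_j-u'_i+d'\mathbb Z$, and both claims follow.
\end{proof}

\begin{proposition}\label{prop:indec}
Let $w\in W_X$ be indecomposable with $k\ge2$ cycles, and let $d=d(w)$.
\begin{itemize}
\item[(i)] For each $F\in\operatorname{Red}(w)$ there is $u\in\mathbb Z^X$ with $\langle F\rangle=u\cdot W_X^{(d)}$.
\item[(ii)] If $F,F'\in\operatorname{Red}(w)$ and $\langle F'\rangle\subseteq\langle F\rangle$, then $F'\sim F$.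
\item[(iii)] $|\mathcal O(w)|=d^{\,k-1}$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) By Proposition~\ref{prop:length} and Lemma~\ref{lem:subgroup}(a), $\langle F\rangle=u\cdot W_X^{(d')}$ for some $u$ and $d'$. By Proposition~\ref{prop:transitive} any other $F_0\in\operatorname{Red}(w)$ satisfies $F_0\sim z\cdot F$ with $z\in Z_w$, so $\langle F_0\rangle=(z+u)\cdot W_X^{(d')}$; thus $d'$ is the same for all reduced decompositions. Since $w\in\langle F\rangle$, the element $(-u)\cdot w$ lies in $W_X^{(d')}$. It has the weights of $w$, so all $\omega_C$ lie in $d'\mathbb Z$, and $d\in d'\mathbb Z$.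

For the converse we construct one decomposition inside a conjugate of $W_X^{(d)}$. For each cycle $i_1,\dots,i_p$ of $w$, with $i_{s+1}=\pi_w(i_s)$, put $u'_{i_1}=0$ and $u'_{i_{s+1}}=u'_{i_s}+w_{i_s}$ for $s<p$. By \eqref{eq:conj} the element $w^\circ=(-u')\cdot w$ has shift $0$ at $i_1,\dots,i_{p-1}$, hence shift equal to the weight of the cycle at $i_p$. So $w^\circ\in W_X^{(d)}$. Dividing all shifts by $d\ge1$ is an isomorphism $W_X^{(d)}\to W_X$ that preserves linear parts and maps $r_{ij}(da)$ to $r_{ij}(a)$. The image of $w^\circ$ has $k$ cycles and is a product of $n+k-2$ reflections by Lemma~\ref{lem:upper}. Pulling back and applying $u'$ gives a tuple $F_0$ with product $w$, with $n+k-2=\ell(w)$ entries, and with $\langle F_0\rangle\subseteq u'\cdot W_X^{(d)}$. By Lemma~\ref{lem:subgroup}(b), $d'\in d\mathbb Z$. Hence $d'=d$.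

For (ii) and (iii), let $\langle F\rangle=u\cdot W_X^{(d)}$ and suppose that $z\in Z_w$ satisfies $z\cdot\langle F\rangle\subseteq\langle F\rangle$. Lemma~\ref{lem:subgroup}(b) for $z+u$ and $u$ gives $z_j-z_i\in d\mathbb Z$ for all $i,j$. For fixed $i$, the vector $z-z_i\mathbf 1$ is then divisible by $d$ and constant on cycles. So
\begin{equation}\label{eq:normal}
z\in Z_w,\quad z\cdot\langle F\rangle\subseteq\langle F\rangle\quad\Longrightarrow\quad z\in dZ_w+\mathbb Z\mathbf 1 .
\end{equation}

(ii) By Proposition~\ref{prop:transitive}, $F'\sim z\cdot F$ for some $z\in Z_w$, and $z\cdot\langle F\rangle=\langle F'\rangle\subseteq\langle F\rangle$. By \eqref{eq:normal} and Proposition~\ref{prop:stab}, $z\in\operatorname{St}(w)$, so $F'\sim F$.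

(iii) If $z\in\operatorname{St}(w)$, then $z\cdot F\sim F$ and $z\cdot\langle F\rangle=\langle F\rangle$. By \eqref{eq:normal} and Proposition~\ref{prop:stab}, $\operatorname{St}(w)=dZ_w+\mathbb Z\mathbf 1$. So $|\mathcal O(w)|$ is the order of the quotient of $(\mathbb Z/d\mathbb Z)^k$ by the subgroup of order $d$ generated by $(1,\dots,1)$, which is $d^{\,k-1}$.
\end{proof}

Part (i) is the point at which type $\widetilde A$ differs from Theorem~\ref{thm:C2}: all reduced decompositions of an indecomposable element with $k\ge2$ cycles generate subgroups with the same linear parts and the same translations $dQ$.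

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $W=W_X$ with $|X|=n$, and let $F,F'\in\operatorname{Red}(w)$ with $\langle F'\rangle\subseteq\langle F\rangle$. Let $Y$ run over the components of $\Gamma(F)$. By Proposition~\ref{prop:length}, $w_Y$ is indecomposable and $F_Y\in\operatorname{Red}(w_Y)$. The group $\langle F\rangle$ is the direct product of the groups $\langle F_Y\rangle\subseteq W_Y$.

Let $r_{ij}(a)$ be an entry of $F'$. It lies in $\langle F\rangle$, which preserves each $Y\times\mathbb Z$, so $i$ and $j$ lie in one component $Y$. Write $r_{ij}(a)=\prod_{Y'}h_{Y'}$ with $h_{Y'}\in\langle F_{Y'}\rangle$. For $Y'\ne Y$ the left side is the identity on $Y'\times\mathbb Z$, so $h_{Y'}=1$, and $r_{ij}(a)\in\langle F_Y\rangle$. Thus $F'$ splits into subtuples $F'_Y$ with $\langle F'_Y\rangle\subseteq\langle F_Y\rangle$ and product $w_Y$. Each $F'_Y$ has at least $\ell(w_Y)$ entries, which is the number of entries of $F_Y$, and $F'$ and $F$ have the same total number of entries. Hence $F'_Y\in\operatorname{Red}(w_Y)$. Now $F'_Y\sim F_Y$, by Proposition~\ref{prop:onecycle} if $Y$ is a single cycle and by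 Proposition~\ref{prop:indec}(ii) otherwise. Lemma~\ref{lem:commuting} for the subgroups $W_Y$ gives $F'\sim F$. This is property (H).

If $\langle F_1\rangle=\langle F_2\rangle$, then $F_1\sim F_2$ by property (H); the converse is (M1).
\end{proof}

\begin{theorem}\label{thm:count}
Let $w\in W_X$, $|X|\ge2$. The number of Hurwitz orbits on $\operatorname{Red}(w)$ is
\[
\sum_P\ \prod_{Y\in P}d_Y^{\,k_Y-1},
\]
where $P$ runs over the null partitions of $w$ with $\nu(w)$ blocks, $k_Y$ is the number of cycles of $w$ in $Y$, $d_Y$ is the greatest common divisor of their weights, and the factor is $1$ if $k_Y=1$.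
\end{theorem}

\begin{proof}
The partition of $X$ into components of $\Gamma(F)$ is constant on Hurwitz orbits and is a maximal null partition by Proposition~\ref{prop:length}. Fix a maximal null partition $P$ and let $\operatorname{Red}_P$ be the set of $F\in\operatorname{Red}(w)$ with this partition. Send $F\in\operatorname{Red}_P$ to the family of orbits of the $F_Y\in\operatorname{Red}(w_Y)$. By Lemma~\ref{lem:commuting} this induces an injective map from the set of orbits in $\operatorname{Red}_P$ to $\prod_{Y\in P}\mathcal O(w_Y)$. It is surjective: given $F_Y\in\operatorname{Red}(w_Y)$ for all $Y$, the concatenation has product $w$ and $\sum_Y(n_Y+k_Y-2)=\ell(w)$ entries, and its components are the blocks of $P$ because each $w_Y$ is indecomposable and so each $\Gamma(F_Y)$ is connected. Finally $|\mathcal O(w_Y)|$ is given by Propositions~\ref{prop:onecycle} and~\ref{prop:indec}(iii).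
\end{proof}

\begin{example}
For $X=\{1,2\}$ and $w=\tau_{(-\lambda,\lambda)}=r_{12}(a)r_{12}(a-\lambda)$ with $\lambda\ne0$ the formula gives $|\lambda|$ orbits, as in Example~\ref{ex:dihedral}. For $X=\{1,2,3\}$ the translations $\tau_{(2,3,-5)}$ and $\tau_{(2,2,-4)}$ are indecomposable with $k=3$ and have $1$ and $2^2=4$ orbits. For $X=\{1,2,3,4\}$, the translation $\tau_{(1,1,-1,-1)}$ has the two maximal null partitions $\{\{1,3\},\{2,4\}\}$ and $\{\{1,4\},\{2,3\}\}$, each contributing $1$, so there are $2$ orbits; and $\tau_{(2,-2,3,-3)}$ has the single maximal null partition $\{\{1,2\},\{3,4\}\}$ and $2\cdot3=6$ orbits.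
\end{example}

\section{Finite and affine components}\label{sec:class}

The \emph{Coxeter graph} of $(W,S)$ has vertex set $S$ and an edge between $s\ne t$ when they do not commute. If $S_j$ $(j\in J)$ are its connected components, then the Coxeter systems $(W_j,S_j)$ with $W_j=\langle S_j\rangle$ are the \emph{irreducible components}, and $W$ is their direct sum: every $w$ is uniquely a product of commuting elements $w_j\in W_j$, almost all trivial. For $s\in S_j$ we have $wsw^{-1}=w_jsw_j^{-1}$, so $T$ is the disjoint union of the reflection sets $T_j$ of the components.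

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We first show that $(W,T)$ has property (H) if and only if every $(W_j,T_j)$ has it. For a tuple $F$ of reflections with product $w$, the subtuple $F_j$ of entries in $T_j$ has product $w_j$. So $F$ has at least $\sum_j\ell_{T_j}(w_j)$ entries, and concatenating reduced decompositions of the $w_j$ attains this bound. Hence $F\in\operatorname{Red}_T(w)$ if and only if $F_j\in\operatorname{Red}_{T_j}(w_j)$ for all $j$.

In particular $\operatorname{Red}_T(w)=\operatorname{Red}_{T_j}(w)$ for $w\in W_j$, so property (H), in the second form of Definition~\ref{def:H}, passes from $(W,T)$ to each component. Conversely, suppose that all components have it, and let $F,F'\in\operatorname{Red}_T(w)$ with $\langle F'\rangle\subseteq\langle F\rangle$. The group $\langle F\rangle$ is the direct sum of the $\langle F_j\rangle\subseteq W_j$, so $\langle F'_j\rangle\subseteq\langle F\rangle\cap W_j=\langle F_j\rangle$. Property (H) in $W_j$ gives $F'_j\sim F_j$, and Lemma~\ref{lem:commuting} for the subgroups $W_j$ gives $F'\sim F$.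

Finite components have property (H) by Theorem~\ref{thm:known}, components of type $\widetilde A_n$ $(n\ge1)$ have it by Theorem~\ref{thm:A}, and the other affine components do not have it by Theorem~\ref{thm:nonA}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGRW}
Barbara Baumeister, Thomas Gobet, Kieran Roberts, Patrick Wegener,
\emph{On the Hurwitz action in finite Coxeter groups},
arXiv:1512.04764 (2015).

\bibitem{Dyer}
Dyer,
\emph{On minimal lengths of expressions of Coxeter group elements as products of reflections},
Proc. AMS 129 (2001).

\bibitem{Hum}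
Humphreys,
\emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
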